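\title{From finite multiple zeta values to Thakur's multiple zeta values over $\mathbb{F}_q[\theta]$}

\begin{abstract}
Let $A=\mathbb{F}_q[\theta]$ and $K=\mathbb{F}_q(\theta)$. The multiple zeta sums over monic polynomials of degree less than $d$ give Thakur's multiple zeta values $\zeta_A(\mathbf{s})$ as $d\to\infty$, and they give the finite multiple zeta values $\zeta_{\mathcal{A}_K}(\mathbf{s})$ when reduced modulo the primes of degree $d$. We prove that $\zeta_{\mathcal{A}_K}(\mathbf{s})\mapsto\zeta_A(\mathbf{s})$ defines a surjective $K$-algebra homomorphism from the algebra of finite values onto the algebra of Thakur's values modulo $\zeta_A(q-1)$. Its kernel is the ideal generated by the binary relations that are not fixed, and this ideal is generated by the single element $(P'(\theta)^{-q}\bmod P)_P$. Both algebras are quotients of one graded algebra of sequences by one element each; this determines all $K$-linear relations among finite multiple zeta values. The main step turns a congruence modulo most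 primes of degree $d$ into an exact identity by means of the congruence $\theta^{q^d}\equiv\theta$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two values attached to one sequence}

Let $q$ be a prime power, $A=\mathbb{F}_q[\theta]$, $K=\mathbb{F}_q(\theta)$, and let $K_\infty=\mathbb{F}_q((1/\theta))$ be the completion of $K$ for the non-archimedean absolute value $|x|=q^{\deg x}$. Let $A_+$ be the set of monic polynomials in $A$. A \emph{prime} is a monic irreducible polynomial of $A$, and ``almost all primes'' means all but finitely many. An \emph{index} is a tuple $\mathbf{s}=(s_1,\dots,s_r)$ of positive integers with $r\ge1$; its \emph{weight} is $|\mathbf{s}|=s_1+\dots+s_r$, and $\mathbf{I}$ is the set of indices. For $d\in\mathbb{Z}$ put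
\[
S_d(\mathbf{s})=\sum_{\substack{a_1,\dots,a_r\in A_+\\ d=\deg a_1>\deg a_2>\cdots>\deg a_r\ge0}}\frac{1}{a_1^{s_1}\cdots a_r^{s_r}}\in K,
\qquad
S_{<d}(\mathbf{s})=\sum_{e<d}S_e(\mathbf{s}),
\]
so that $S_d(\mathbf{s})=0$ for $d<0$. We write $S(\mathbf{s})$ and $S_<(\mathbf{s})$ for the sequences $(S_d(\mathbf{s}))_{d\in\mathbb{Z}}$ and $(S_{<d}(\mathbf{s}))_{d\in\mathbb{Z}}$. The sequence $S_<(\mathbf{s})$ can be evaluated in two ways.

\emph{At infinity.} Since $|S_d(\mathbf{s})|\le q^{-d}$, the sequence converges in $K_\infty$. Its limit is Thakur's multiple zeta value $\zeta_A(\mathbf{s})=\sum_{d\ge0}S_d(\mathbf{s})$.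

\emph{At the primes.} If $P$ is a prime of degree $d$, every monic polynomial of degree less than $d$ is invertible modulo $P$, so $S_{<d}(\mathbf{s})$ has a residue in the field $A/P$. These residues are collected in the ring
\[
\mathcal{A}_K=\Big(\prod_PA/P\Big)\Big/\Big(\bigoplus_PA/P\Big),
\]
in which two families are equal when they agree at almost all primes. A nonzero element of $A$ is invertible modulo almost all primes, so the diagonal embedding makes $\mathcal{A}_K$ a $K$-algebra. The \emph{finite multiple zeta value} is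
\[
\zeta_{\mathcal{A}_K}(\mathbf{s})=\big(S_{<\deg P}(\mathbf{s})\bmod P\big)_P\in\mathcal{A}_K .
\]

Let $\mathfrak{Z}_\infty\subset K_\infty$ and $\mathfrak{Z}_{\mathcal{A}_K}\subset\mathcal{A}_K$ be the $K$-algebras spanned by $1$ and all $\zeta_A(\mathbf{s})$, respectively by $1$ and all $\zeta_{\mathcal{A}_K}(\mathbf{s})$. (Both spans are closed under multiplication; see Proposition~\ref{prop:maps}.) Since the two kinds of values come from the same sequences, one may ask how their relations compare.

\subsection{The simplest relations and the question}\label{sec:question}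

Two examples show that neither algebra maps to the other in the obvious way.

\emph{A relation that holds only for finite values.} Let $s$ be a positive multiple of $q-1$, and let $\deg P=d$ with $q^d-1>s$. The polynomials $ca$ with $c\in\mathbb{F}_q^\times$, $a\in A_+$, $\deg a<d$ represent each element of the cyclic group $(A/P)^\times$ of order $q^d-1$ once, and $c^{-s}=1$. Hence
\[
-S_{<d}(s)=(q-1)S_{<d}(s)\equiv\sum_{x\in(A/P)^\times}x^{-s}=0\pmod P,
\]
and $\zeta_{\mathcal{A}_K}(s)=0$. On the other hand $\zeta_A(s)$ is $1$ plus terms of absolute value less than $1$, so it is not zero. A homomorphism that sends each $\zeta_{\mathcal{A}_K}(\mathbf{s})$ to $\zeta_A(\mathbf{s})$ can therefore exist only after one divides $\mathfrak{Z}_\infty$ by an ideal containing $\zeta_A(q-1)$. The most optimistic guess is that the principal ideal $\zeta_A(q-1)\mathfrak{Z}_\infty$ suffices.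

\emph{A relation that holds only at infinity.} We prove in Lemma~\ref{lem:LY} that
\begin{equation}\label{eq:basicbinary}
S_d(q)-(\theta-\theta^q)\,S_{d+1}(1,q-1)=0\qquad\text{for all }d\in\mathbb{Z}.
\end{equation}
(For $d=0$ this says $1=(\theta-\theta^q)\sum_{c\in\mathbb{F}_q}(\theta+c)^{-1}$, which is the logarithmic derivative of $\theta^q-\theta=\prod_c(\theta+c)$.) Summing over all $d$ gives $\zeta_A(q)=(\theta-\theta^q)\zeta_A(1,q-1)$. Summing only over degrees less than $d$ leaves a boundary term, which tends to $0$ in $K_\infty$ but turns out to be a unit modulo every prime of degree $d$.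

The second example belongs to a general family. A finite formal combination $\sum_ic_i\mathbf{s}_i$ with $c_i\in K$ and $\mathbf{s}_i\in\mathbf{I}$ is \emph{binary} if there are $a_i,b_i\in K$ with $a_i+b_i=c_i$ for each $i$ and
\begin{equation}\label{eq:binary}
\sum_i\big(a_iS_d(\mathbf{s}_i)+b_iS_{d+1}(\mathbf{s}_i)\big)=0\qquad\text{for all }d\in\mathbb{Z}.
\end{equation}
It is \emph{fixed} if this can be achieved with $b_i=0$ for all $i$. Summing \eqref{eq:binary} over the degrees less than $d$ gives
\begin{equation}\label{eq:boundary}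
\sum_ic_iS_{<d}(\mathbf{s}_i)=-\sum_ib_iS_d(\mathbf{s}_i).
\end{equation}
The right side tends to $0$ in $K_\infty$, so every binary combination gives a relation $\sum_ic_i\zeta_A(\mathbf{s}_i)=0$. For a fixed combination the right side is zero, so also $\sum_ic_i\zeta_{\mathcal{A}_K}(\mathbf{s}_i)=0$. For a binary combination that is not fixed, the element $\sum_ic_i\zeta_{\mathcal{A}_K}(\mathbf{s}_i)$ need not vanish, but any homomorphism as above must kill it. Let $\mathfrak{b}\subset\mathfrak{Z}_{\mathcal{A}_K}$ be the ideal generated by these elements, taken over all binary combinations that are not fixed. The combination $(q)-(\theta-\theta^q)\cdot(1,q-1)$ is binary by \eqref{eq:basicbinary}. It is not fixed, because $b_i=0$ forces $a_i=c_i$ and $S_0(q)-(\theta-\theta^q)S_0(1,q-1)=1\neq0$. Hence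
\begin{equation}\label{eq:delta}
\delta:=\zeta_{\mathcal{A}_K}(q)-(\theta-\theta^q)\,\zeta_{\mathcal{A}_K}(1,q-1)\in\mathfrak{b}.
\end{equation}

The following question is posed as open in \cite{Tsui} (cf.\ Shi, Conjecture 4.6.5).

\medskip\noindent
\textbf{Question.} \emph{Is there a well-defined surjective $K$-algebra homomorphism
\[
\varphi:\mathfrak{Z}_{\mathcal{A}_K}\longrightarrow\mathfrak{Z}_\infty/\zeta_A(q-1)\mathfrak{Z}_\infty
\]
with $\varphi(\zeta_{\mathcal{A}_K}(\mathbf{s}))\equiv\zeta_A(\mathbf{s})\pmod{\zeta_A(q-1)}$ for all $\mathbf{s}\in\mathbf{I}$? If so, is $\ker\varphi=\mathfrak{b}$?}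
\medskip

The difficulty is in the words ``well-defined''. A linear relation among finite values is a family of congruences, one for almost every prime, and nothing in the definition ties such a family to an identity in $K_\infty$. To construct $\varphi$ one has to control \emph{all} linear relations among finite values.

\subsection{Results}

The answer to both parts is yes.

\begin{theorem}\label{thm:A}
There is a unique $K$-algebra homomorphism $\varphi:\mathfrak{Z}_{\mathcal{A}_K}\to\mathfrak{Z}_\infty/\zeta_A(q-1)\mathfrak{Z}_\infty$ with $\varphi(\zeta_{\mathcal{A}_K}(\mathbf{s}))\equiv\zeta_A(\mathbf{s})$ for all $\mathbf{s}\in\mathbf{I}$. It is surjective, and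
\[
\ker\varphi=\mathfrak{b}=\delta\,\mathfrak{Z}_{\mathcal{A}_K},\qquad
\delta=\zeta_{\mathcal{A}_K}(q)-(\theta-\theta^q)\zeta_{\mathcal{A}_K}(1,q-1)=\big(P'(\theta)^{-q}\bmod P\big)_P .
\]
\end{theorem}

For instance, the vanishing of $\zeta_{\mathcal{A}_K}(s)$ for $(q-1)\mid s$ now gives $\zeta_A(s)\in\zeta_A(q-1)\mathfrak{Z}_\infty$ for all such $s$.

Theorem~\ref{thm:A} follows from a description of both algebras as quotients of their common source. Let $\mathcal{F}\subset K^{\mathbb{Z}}$ be the $K$-span of the constant sequence $1$ (of weight $0$) and the sequences $S_<(\mathbf{s})$ (of weight $|\mathbf{s}|$), $\mathbf{s}\in\mathbf{I}$. A combination $\sum_ic_i\mathbf{s}_i$ is fixed if and only if $\sum_ic_iS_<(\mathbf{s}_i)=0$: one direction is \eqref{eq:boundary}, the other follows by taking differences of consecutive terms. So $\mathcal{F}$ imposes on the symbols $\mathbf{s}$ the fixed relations and nothing else. The two examples above single out two elements of $\mathcal{F}$: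
\[
L=S_<(q-1),\qquad Y=S_<(q)-(\theta-\theta^q)S_<(1,q-1).
\]

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] $\mathcal{F}$ is a $K$-algebra under termwise multiplication, graded by weight, and
\[
\mathfrak{Z}_\infty\cong\mathcal{F}/Y\mathcal{F},\qquad \mathfrak{Z}_{\mathcal{A}_K}\cong\mathcal{F}/L\mathcal{F},\qquad \mathfrak{Z}_\infty/\zeta_A(q-1)\mathfrak{Z}_\infty\cong\mathcal{F}/(Y,L),
\]
where $S_<(\mathbf{s})$ corresponds to the respective zeta value. Thus $\sum_ic_i\zeta_{\mathcal{A}_K}(\mathbf{s}_i)=0$ if and only if $\sum_ic_iS_<(\mathbf{s}_i)\in L\mathcal{F}$: all $K$-linear relations among finite multiple zeta values come from the fixed relations and the multiples of the single relation $\zeta_{\mathcal{A}_K}(q-1)=0$.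
\item[(2)] $\mathfrak{Z}_{\mathcal{A}_K}$ is graded by weight. The Hilbert series of $\mathcal{F}$, $\mathfrak{Z}_\infty$ and $\mathfrak{Z}_{\mathcal{A}_K}$ are
\[
\frac{1}{1-x-\cdots-x^q},\qquad\frac{1-x^q}{1-x-\cdots-x^q},\qquad\frac{1-x^{q-1}}{1-x-\cdots-x^q}.
\]
\item[(3)] $\delta$ is a unit of $\mathcal{A}_K$, and the sequence
\[
0\to\mathfrak{Z}_{\mathcal{A}_K}\xrightarrow{\ \delta\ }\mathfrak{Z}_{\mathcal{A}_K}\xrightarrow{\ \varphi\ }\mathfrak{Z}_\infty/\zeta_A(q-1)\mathfrak{Z}_\infty\to0
\]
is exact.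
\item[(4)] Let $f\in\mathcal{F}$ have weights at most $w$. If for all large $d$ the proportion of primes $P$ of degree $d$ with $f_d\not\equiv0\bmod P$ is at most $2^{-w-4}$, then $f\in L\mathcal{F}$, and so $f_{\deg P}\equiv0\bmod P$ for almost all $P$.
\item[(5)] $\sum_ic_i\zeta_A(\mathbf{s}_i)=0$ if and only if $\sum_ic_i\mathbf{s}_i$, possibly after adjoining indices with coefficient $0$, is binary.
\end{enumerate}
\end{theorem}

Here the Hilbert series of a graded $K$-algebra $\bigoplus_wZ_w$ is $\sum_w(\dim_KZ_w)x^w$. In part (5), an adjoined index has $c=0$ but may carry $a=-b\neq0$ in \eqref{eq:binary}, that is, a telescoping term.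

\subsection{Plan of the proof}

The two evaluations are $K$-algebra homomorphisms $\lim$ and $\pi$ on $\mathcal{F}$, and the theorems describe the square
\[
\begin{array}{ccc}
\mathcal{F} & \xrightarrow{\ \lim\ } & \mathfrak{Z}_\infty\\[4pt]
{\scriptstyle\pi}\big\downarrow & & \big\downarrow\\[4pt]
\mathfrak{Z}_{\mathcal{A}_K} & \xrightarrow{\ \varphi\ } & \mathfrak{Z}_\infty/\zeta_A(q-1)\mathfrak{Z}_\infty .
\end{array}
\]
Everything reduces to the two kernels. Section~\ref{sec:power} gives $\mathcal{F}$ convenient generators and sets up the two maps. Section~\ref{sec:lim} shows $\ker(\lim)=Y\mathcal{F}$; this is the only place, apart from parts (2) and (5) of Theorem~\ref{thm:B}, where the linear independence theorems of \cite{CCM,IKLNDP} and \cite{Chang} are invoked. The main work is $\ker\pi=L\mathcal{F}$. Section~\ref{sec:examples} shows the method in two small cases, Section~\ref{sec:lifting} carries it out in general, and Section~\ref{sec:kerpi} combines it with the structure of $\mathcal{F}$. The theorems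 are deduced in Section~\ref{sec:proofs}.

\section{Power sums and the algebra $\mathcal{F}$}\label{sec:power}

\subsection{Carlitz's formula}

Put
\[
z_i=\theta-\theta^{q^i}\ (i\ge1),\qquad \ell_d=\prod_{i=1}^dz_i\ (d\ge0),\qquad D_i=\prod_{j=0}^{i-1}\big(\theta^{q^i}-\theta^{q^j}\big)\ (i\ge0),
\]
so $\ell_0=D_0=1$, $\ell_1=z_1=\theta-\theta^q=-D_1$, and $\deg\ell_{d-1}=q+\dots+q^{d-1}=(q^d-q)/(q-1)$. Let $y_d=1/\ell_d$ for $d\ge0$ and $y_d=0$ for $d<0$. We use the factorization
\begin{equation}\label{eq:primes}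
\theta^{q^i}-\theta=\prod_{\deg P\,\mid\, i}P .
\end{equation}
It shows that a prime $P$ of degree $d$ divides $z_d$ and does not divide $z_1,\dots,z_{d-1}$, hence does not divide $\ell_{d-1}$.

\begin{theorem}[Carlitz]\label{thm:carlitz}
For $d\ge0$ let $e_d(x)=\prod_{a\in A,\ \deg a<d}(x-a)$, the product including $a=0$. Then
\[
e_d(x)=\sum_{i=0}^d\frac{D_d}{D_i\,\ell_{d-i}^{q^i}}\,x^{q^i}\qquad\text{and}\qquad e_d(\theta^d)=D_d .
\]
\end{theorem}

The monic polynomials of degree $d$ are the $\theta^d+a$ with $\deg a<d$, and $e_d$ is additive. Hence $\prod_{a\in A_+,\,\deg a=d}(x-a)=e_d(x-\theta^d)=e_d(x)-D_d$, a polynomial with derivative $D_d/\ell_d$. Logarithmic differentiation gives the generating series of the power sums $S_d(s)$: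
\begin{equation}\label{eq:gen}
\sum_{s\ge1}S_d(s)x^{s-1}=\sum_{a}\frac{1}{a-x}=\frac{D_d/\ell_d}{D_d-e_d(x)}=y_d\Big(1-\sum_{i\ge0}D_i^{-1}u_i(d)\,x^{q^i}\Big)^{-1},\quad u_i(d)=y_{d-i}^{q^i}.
\end{equation}
The outer terms are also equal for $d<0$, both being $0$. Modulo $x^q$ the right side is $y_d(1-y_dx)^{-1}$, so
\begin{equation}\label{eq:small}
S_d(s)=y_d^s\qquad\text{for }1\le s\le q .
\end{equation}

\subsection{Better generators}

Formula \eqref{eq:small} fails for $s>q$, but it suggests replacing $S_d(s)$ by $y_d^s$ for all $s$. The gain is that powers of $y_d$ multiply without correction terms and satisfy a simple recursion in $d$.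

A \emph{word} is an index or the empty tuple $\emptyset$, which has weight $0$. For a nonempty word $\mathbf{s}=(s_1,\dots,s_r)=(s_1,\mathbf{s}')$ put
\[
\Lambda_d(\mathbf{s})=\sum_{d=d_1>\cdots>d_r\ge0}\ \prod_iy_{d_i}^{s_i}=y_d^{s_1}\Lambda_{<d}(\mathbf{s}'),\qquad\Lambda_{<d}(\mathbf{s})=\sum_{e<d}\Lambda_e(\mathbf{s}),
\]
with $\Lambda_{<d}(\emptyset)=S_{<d}(\emptyset)=1$ for all $d\in\mathbb{Z}$. As before, $\Lambda(\mathbf{s})$, $\Lambda_<(\mathbf{s})$ and $y$ denote the sequences indexed by $d\in\mathbb{Z}$. Since $S_d(\mathbf{s})=S_d(s_1)S_{<d}(\mathbf{s}')$, equation \eqref{eq:small} and induction on the length give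
\begin{equation}\label{eq:SLsmall}
S(\mathbf{s})=\Lambda(\mathbf{s})\quad\text{and}\quad S_<(\mathbf{s})=\Lambda_<(\mathbf{s})\qquad\text{if all }s_i\le q .
\end{equation}
Let $\mathcal{F}_w$ be the $K$-span of the $\Lambda_<(\mathbf{s})$ with $|\mathbf{s}|=w$, so that $\mathcal{F}_0=K$ and $\mathcal{F}_w=0$ for $w<0$, and let $\mathcal{F}_{\le w}=\sum_{v\le w}\mathcal{F}_v$. For $w\ge1$ let $\mathcal{V}_w$ be the $K$-span of the $\Lambda(\mathbf{s})$ with $|\mathbf{s}|=w$. Three closure properties will be used constantly: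
\begin{equation}\label{eq:closure}
\mathcal{F}_v\mathcal{F}_w\subset\mathcal{F}_{v+w};\qquad y^a\mathcal{F}_v\subset\mathcal{V}_{a+v}\ \ (a\ge1);\qquad g\in\mathcal{V}_w\ \Rightarrow\ \Big(\sum_{e<d}g_e\Big)_d\in\mathcal{F}_w .
\end{equation}
The last two hold by definition. The first is the quasi-shuffle product: in a product of a sum over chains $d>d_1>d_2>\cdots$ and a sum over chains $d>e_1>e_2>\cdots$, group the terms by the relative order of the $d_i$ and the $e_j$, ties allowed. Each group is some $\Lambda_{<d}(\mathbf{u})$ with $|\mathbf{u}|=v+w$, where $\mathbf{u}$ depends on the order pattern and not on $d$. For example $\Lambda_<(a)\Lambda_<(b)=\Lambda_<(a,b)+\Lambda_<(b,a)+\Lambda_<(a+b)$.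

By \eqref{eq:SLsmall}, $L=\Lambda_<(q-1)\in\mathcal{F}_{q-1}$ and $Y=\Lambda_<(q)-\ell_1\Lambda_<(1,q-1)\in\mathcal{F}_q$. Both have closed forms.

\begin{lemma}\label{lem:LY}
We have
\begin{align}
L_d&=\frac{z_d}{\ell_1\,\ell_{d-1}^{q-1}}\qquad(d\ge1),\label{eq:L}\\
Y_d&=y_{d-1}^q=\ell_1y_dL_d\qquad(d\in\mathbb{Z}).\label{eq:Y}
\end{align}
In particular \eqref{eq:basicbinary} holds, and $L_d\ne0$, $Y_d\neq0$ for $d\ge1$.
\end{lemma}

\begin{proof}
For $d=1$ both sides of \eqref{eq:L} are $1$. Inductively, using $\ell_{d-1}=\ell_d/z_d$ and $z_d^q+z_1=z_{d+1}$,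
\[
L_{d+1}=\frac{z_d}{\ell_1\ell_{d-1}^{q-1}}+\frac{1}{\ell_d^{q-1}}=\frac{z_d^q+\ell_1}{\ell_1\ell_d^{q-1}}=\frac{z_{d+1}}{\ell_1\ell_d^{q-1}} .
\]
For $d\ge1$, multiplying \eqref{eq:L} by $\ell_1y_d=\ell_1/(z_d\ell_{d-1})$ gives $\ell_1y_dL_d=y_{d-1}^q$; for $d\le0$ both sides are $0$. As $y_dL_d=\Lambda_d(1,q-1)$, this reads $\Lambda_{d-1}(q)=\ell_1\Lambda_d(1,q-1)$, which is \eqref{eq:basicbinary} by \eqref{eq:SLsmall}. Finally
\[
\Lambda_{<d}(q)=y_{d-1}^q+\sum_{e<d}y_{e-1}^q=y_{d-1}^q+\ell_1\Lambda_{<d}(1,q-1),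
\]
so $Y_d=y_{d-1}^q$.
\end{proof}

Identity \eqref{eq:Y} trades a shift of the degree for a $q$-th power. The next lemma extends this to all of $\mathcal{F}_v$; it is what we need to handle the terms $u_i(d)=y_{d-i}^{q^i}$ in \eqref{eq:gen}.

\begin{lemma}\label{lem:frob}
If $\phi\in\mathcal{F}_v$, then $(\phi_{d-1}^q)_d\in\mathcal{F}_{qv}$.
\end{lemma}

\begin{proof}
Since $(c\phi+c'\phi')^q=c^q\phi^q+c'^q\phi'^q$, we may take $\phi=\Lambda_<(\mathbf{s})$, and we use induction on the length of $\mathbf{s}$. For $\mathbf{s}=\emptyset$ the sequence is $1$. For $\mathbf{s}=(s_1,\mathbf{s}')$, by \eqref{eq:Y},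
\[
\Lambda_{<d-1}(\mathbf{s})^q=\sum_{e<d}y_{e-1}^{qs_1}\Lambda_{<e-1}(\mathbf{s}')^q=\ell_1^{s_1}\sum_{e<d}y_e^{s_1}\cdot L_e^{s_1}\Lambda_{<e-1}(\mathbf{s}')^q .
\]
By induction and \eqref{eq:closure} this sequence lies in $\mathcal{F}_{s_1+(q-1)s_1+q|\mathbf{s}'|}=\mathcal{F}_{q|\mathbf{s}|}$.
\end{proof}

The first case beyond \eqref{eq:small} shows what to expect. The coefficient of $x^q$ in \eqref{eq:gen} is $S_d(q+1)=y_d^{q+1}+D_1^{-1}y_dy_{d-1}^q$, and \eqref{eq:Y} turns this into $S(q+1)=\Lambda(q+1)-\Lambda(2,q-1)$: the correction has the same weight and a smaller first letter.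

\begin{proposition}\label{prop:span}
For $w\ge1$, the space $\mathcal{V}_w$ is the $K$-span of the $S(\mathbf{s})$ with $|\mathbf{s}|=w$, and $\mathcal{F}_w$ is the $K$-span of the $S_<(\mathbf{s})$ with $|\mathbf{s}|=w$. Hence $\mathcal{F}=\sum_{w\ge0}\mathcal{F}_w$, and $\mathcal{F}$ is a $K$-algebra.
\end{proposition}

\begin{proof}
The map $g\mapsto(\sum_{e<d}g_e)_d$ is linear and sends $S(\mathbf{s})$ to $S_<(\mathbf{s})$ and $\Lambda(\mathbf{s})$ to $\Lambda_<(\mathbf{s})$, so in each weight the claim for $\mathcal{V}_w$ implies the claim for $\mathcal{F}_w$.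

First, $u_i\in y\,\mathcal{F}_{q^i-1}$ for all $i\ge0$. This holds for $u_0=y$. If $u_i=y\phi$ with $\phi\in\mathcal{F}_{q^i-1}$, then $u_{i+1}(d)=u_i(d-1)^q=y_{d-1}^q\phi_{d-1}^q=\ell_1y_dL_d\phi_{d-1}^q$, and $(L_d\phi_{d-1}^q)_d$ has weight $(q-1)+q(q^i-1)=q^{i+1}-1$ by Lemma~\ref{lem:frob}.

Expand the right side of \eqref{eq:gen} as a geometric series. The coefficient of $x^{s-1}$ is a $K$-linear combination, with coefficients independent of $d$, of the sequences $y\prod_iu_i^{\beta_i}$ with $\sum_i\beta_iq^i=s-1$. Such a sequence lies in $y^a\mathcal{F}_{s-a}$ with $a=1+\sum_i\beta_i$, because $\sum_i\beta_i(q^i-1)=s-a$. The term with $\beta_0=s-1$ is $y^s$ with coefficient $1$, and all other terms have $a<s$. Therefore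
\begin{equation}\label{eq:triang}
S(s)-y^s\in\sum_{1\le a<s}y^a\mathcal{F}_{s-a}.
\end{equation}
Now $S(\mathbf{s})=S(s_1)S_<(\mathbf{s}')$, and induction on the length with \eqref{eq:triang} and \eqref{eq:closure} gives $S(\mathbf{s})\in\mathcal{V}_{|\mathbf{s}|}$ and $S_<(\mathbf{s})\in\mathcal{F}_{|\mathbf{s}|}$.

Conversely, we show that $\Lambda(s,\mathbf{u})=y^s\Lambda_<(\mathbf{u})$ of weight $w$ lies in the span of the $S(\mathbf{s})$ of weight $w$, by induction on $w$ and, for fixed $w$, on $s$. By the induction on $w$, $\Lambda_<(\mathbf{u})$ is a combination of sequences $S_<(\mathbf{v})$ with $|\mathbf{v}|=w-s$ (with $\mathbf{v}=\emptyset$ if $s=w$). We have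
\[
y^sS_<(\mathbf{v})=S(s,\mathbf{v})-\big(S(s)-y^s\big)S_<(\mathbf{v}),
\]
and by \eqref{eq:triang} the last term lies in $\sum_{1\le a<s}y^a\mathcal{F}_{w-a}$. It is a combination of sequences $\Lambda(a,\mathbf{u}')$ of weight $w$ with $a<s$, which are covered by the induction on $s$; for $s=1$ there are none.
\end{proof}

\subsection{The two evaluation maps}

\begin{proposition}\label{prop:maps}
\begin{enumerate}
\item[(a)] Every $f\in\mathcal{F}$ converges in $K_\infty$ as $d\to\infty$. The map $\lim:\mathcal{F}\to K_\infty$ is a $K$-algebra homomorphism with image $\mathfrak{Z}_\infty$; it sends $S_<(\mathbf{s})$ to $\zeta_A(\mathbf{s})$ and $\mathcal{F}_w$ $(w\ge1)$ onto the span of the values $\zeta_A(\mathbf{s})$ of weight $w$. Moreover $\lim L=\zeta_A(q-1)\ne0$ and $\lim Y=0$.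
\item[(b)] For $f\in\mathcal{F}$, the term $f_{\deg P}$ is $P$-integral for almost all $P$. The map $\pi:\mathcal{F}\to\mathcal{A}_K$, $f\mapsto(f_{\deg P}\bmod P)_P$, is a $K$-algebra homomorphism with image $\mathfrak{Z}_{\mathcal{A}_K}$; it sends $S_<(\mathbf{s})$ to $\zeta_{\mathcal{A}_K}(\mathbf{s})$. Moreover $\pi(L)=0$, and $\pi(Y)=\delta=(P'(\theta)^{-q}\bmod P)_P$ is a unit of $\mathcal{A}_K$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The generators $1$ and $S_<(\mathbf{s})$ converge, and limits respect sums and products. The statement on $\mathcal{F}_w$ is Proposition~\ref{prop:span}. We saw $\zeta_A(q-1)\neq0$ in Section~\ref{sec:question}, and $Y_d=y_{d-1}^q\to0$.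

(b) Write $f$ as a combination of $1$ and finitely many $S_<(\mathbf{s})$. Then $f_{\deg P}$ is $P$-integral whenever $P$ divides no denominator of a coefficient. Reduction modulo $P$ is a ring homomorphism on $P$-integral elements, so $\pi$ is a $K$-algebra homomorphism with the stated image. We have $\pi(L)=\zeta_{\mathcal{A}_K}(q-1)=0$ by Section~\ref{sec:question}; formula \eqref{eq:L} displays the reason, as $P\mid z_d$ and $P\nmid\ell_1\ell_{d-1}$ for $\deg P=d\ge2$. By definition $\pi(Y)=\delta$. The roots of $P(X)$ in the field $A/P$ are the conjugates $\theta,\theta^q,\dots,\theta^{q^{d-1}}$, so $P(X)\equiv\prod_{i<d}(X-\theta^{q^i})$ and $P'(\theta)\equiv\prod_{i=1}^{d-1}(\theta-\theta^{q^i})=\ell_{d-1}\not\equiv0\pmod P$. Hence $Y_d=\ell_{d-1}^{-q}\equiv P'(\theta)^{-q}$, and $\delta$ has the inverse $(P'(\theta)^q\bmod P)_P$.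
\end{proof}

\section{The kernel of the limit map}\label{sec:lim}

We know that $\lim$ kills $Y\mathcal{F}$ and want to show that it kills nothing else. This needs a lower bound for the size of $\mathfrak{Z}_\infty$, which we import, and a matching upper bound for the size of $\mathcal{F}$, which comes from \eqref{eq:Y}.

For $w\ge1$ let $\mathcal{T}_w$ be the set of indices $(t_1,\dots,t_r)$ of weight $w$ with $t_i\le q$ for $i<r$ and $t_r<q$, and let $\mathcal{T}_0=\{\emptyset\}$.

\begin{theorem}[Thakur's basis conjecture; proved in \cite{CCM} and in \cite{IKLNDP}]\label{thm:basis}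
For $w\ge1$ the values $\zeta_A(\mathbf{t})$, $\mathbf{t}\in\mathcal{T}_w$, are linearly independent over $K$.
\end{theorem}

\begin{theorem}[Chang \cite{Chang}]\label{thm:chang}
Let $\lambda_0\in K$, and for $1\le v\le w$ let $\lambda_v$ lie in the $K$-span of the values $\zeta_A(\mathbf{s})$ of weight $v$. If $\sum_{v=0}^w\lambda_v=0$, then $\lambda_v=0$ for all $v$.
\end{theorem}

Let $t_w=|\mathcal{T}_w|$. A nonempty word in $\bigcup_w\mathcal{T}_w$ is an arbitrary string of letters at most $q$ followed by one letter less than $q$, so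
\begin{equation}\label{eq:tgen}
\sum_{w\ge0}t_wx^w=1+\frac{x+\cdots+x^{q-1}}{1-x-\cdots-x^q}=\frac{1-x^q}{1-x-\cdots-x^q}.
\end{equation}
Define $h_w$ by $\sum_wh_wx^w=(1-x-\cdots-x^q)^{-1}$, with $h_w=0$ for $w<0$. Multiplying \eqref{eq:tgen} by $x/(1-x)$ gives $(x+\cdots+x^q)/(1-x-\cdots-x^q)=\sum_wh_wx^w-1$. Comparing coefficients in this identity and in \eqref{eq:tgen}, we get
\begin{equation}\label{eq:count}
h_w=t_w+h_{w-q}\quad(w\ge0),\qquad h_w=\sum_{j=0}^{w-1}t_j\quad(w\ge1).
\end{equation}

Let $\mathcal{G}_w\subset\mathcal{F}_w$ be the span of the $\Lambda_<(\mathbf{t})=S_<(\mathbf{t})$, $\mathbf{t}\in\mathcal{T}_w$. By Theorem~\ref{thm:basis}, $\lim$ is injective on $\mathcal{G}_w$ and $\dim\mathcal{G}_w=t_w$ (trivially so for $w=0$). Also, multiplication by $Y$ is injective on each $\mathcal{F}_w$: if $Y\phi=0$ then $\phi_d=0$ for $d\ge1$, while elements of $\mathcal{F}_w$ vanish at all $d\le0$ if $w\ge1$ and are constant if $w=0$.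

The mechanism of the upper bound is that a factor $Y=\ell_1yL$ in the tail of a word is absorbed by the first letter, which grows by one. For example, $\Lambda_<(q)=\ell_1\Lambda_<(1,q-1)+Y$, and multiplying by $y$ gives
\[
\Lambda(1,q)=\ell_1\Lambda(1,1,q-1)+\ell_1\Lambda(2,q-1),
\]
which by \eqref{eq:SLsmall} is a fixed relation of weight $q+1$.

\begin{proposition}\label{prop:decomp}
For $w\ge0$ we have $\mathcal{F}_w=\mathcal{G}_w\oplus Y\mathcal{F}_{w-q}$ and $\dim\mathcal{F}_w=h_w$.
\end{proposition}

\begin{proof}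
Induction on $w$; for $w=0$ all is trivial. Let $w\ge1$.

\emph{Upper bound.} We claim that each $\Lambda_<(s,\mathbf{u})$ of weight $w$ lies in the span of the sequences $\Lambda_<(s',\mathbf{t})$ with $s\le s'\le w$ and $\mathbf{t}\in\mathcal{T}_{w-s'}$. We use descending induction on $s$. For $s=w$ we have $\mathbf{u}=\emptyset\in\mathcal{T}_0$. For $s<w$, the proposition in weight $w-s$ gives $\Lambda_<(\mathbf{u})=\gamma+Y\psi$ with $\gamma\in\mathcal{G}_{w-s}$ and $\psi\in\mathcal{F}_{w-s-q}$. By \eqref{eq:Y},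
\[
\Lambda_{<d}(s,\mathbf{u})=\sum_{e<d}y_e^s\gamma_e+\ell_1\sum_{e<d}y_e^{s+1}(L\psi)_e,\qquad L\psi\in\mathcal{F}_{w-s-1}.
\]
The first sum is a combination of the $\Lambda_<(s,\mathbf{t})$, $\mathbf{t}\in\mathcal{T}_{w-s}$. The second is a combination of sequences $\Lambda_<(s+1,\mathbf{u}')$ of weight $w$, to which the induction applies. This proves the claim, and $\dim\mathcal{F}_w\le\sum_{s'=1}^wt_{w-s'}=h_w$ by \eqref{eq:count}.

\emph{Lower bound.} Since $\lim$ is injective on $\mathcal{G}_w$ and zero on $Y\mathcal{F}_{w-q}$, these subspaces of $\mathcal{F}_w$ meet in $0$. Their dimensions are $t_w$ and, by induction and the injectivity of $Y$, $h_{w-q}$. So their sum has dimension $t_w+h_{w-q}=h_w$ by \eqref{eq:count}, and it equals $\mathcal{F}_w$ by the upper bound.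
\end{proof}

\begin{corollary}\label{cor:kerlim}
Let $\psi^{(v)}\in\mathcal{F}_v$ for $0\le v\le w$.
\begin{enumerate}
\item[(a)] If $\lim\sum_v\psi^{(v)}=0$, then $\psi^{(v)}\in Y\mathcal{F}_{v-q}$ for every $v$. In particular $\ker(\lim)=Y\mathcal{F}$.
\item[(b)] If $\sum_v\psi^{(v)}_d=0$ for all large $d$, then $\psi^{(v)}=0$ for every $v$. So $\mathcal{F}=\bigoplus_v\mathcal{F}_v$, an element of $\mathcal{F}$ that vanishes for all large $d$ is zero, and multiplication by $Y$ or by $L$ is injective on $\mathcal{F}$.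
\end{enumerate}
\end{corollary}

\begin{proof}
(a) By Proposition~\ref{prop:maps}(a) and Theorem~\ref{thm:chang}, $\lim\psi^{(v)}=0$ for each $v$. Write $\psi^{(v)}=\gamma+Y\chi$ with $\gamma\in\mathcal{G}_v$, $\chi\in\mathcal{F}_{v-q}$. Then $\lim\gamma=0$, so $\gamma=0$.

(b) Induction on $w$, with nothing to prove for $w<0$. The limit of the sum is $0$, so $\psi^{(v)}=Y\chi^{(v-q)}$ with $\chi^{(v-q)}\in\mathcal{F}_{v-q}$ by (a). Since $Y_d\neq0$ for $d\ge1$, we have $\sum_v\chi_d^{(v-q)}=0$ for large $d$, and the induction hypothesis for weights at most $w-q$ gives $\chi^{(v-q)}=0$ for all $v$. The last assertion follows because $Y_d$ and $L_d$ are nonzero for $d\ge1$.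
\end{proof}

The sequence $(y_{d-1})_d$ is a $q$-th root of $Y$. It will appear in Section~\ref{sec:kerpi}, and we need to know that its powers below the $q$-th are independent over $\mathcal{F}$. The reason is that a nonzero element of $\mathcal{F}$ decays like an integral power of $Y$, so the $q$ terms below have different orders of decay.

\begin{lemma}\label{lem:free}
If $\psi^{(0)},\dots,\psi^{(q-1)}\in\mathcal{F}$ and $\sum_{i=0}^{q-1}y_{d-1}^i\psi_d^{(i)}=0$ for all large $d$, then $\psi^{(i)}=0$ for all $i$.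
\end{lemma}

\begin{proof}
A nonzero $\psi\in\mathcal{F}_{\le W}$ is divisible by only finitely many powers of $Y$: if $\psi=Y^N\chi$ and $\chi^{(v)}\ne0$ is a homogeneous component of $\chi$, then $Y^N\chi^{(v)}\neq0$ is the component of $\psi$ of weight $v+Nq$, so $Nq\le W$. Suppose that not all $\psi^{(i)}$ vanish, let $N$ be the largest integer with $\psi^{(i)}\in Y^N\mathcal{F}$ for all $i$, and write $\psi^{(i)}=Y^N\chi^{(i)}$. Then $\sum_iy_{d-1}^i\chi_d^{(i)}=0$ for large $d$, and not all $\chi^{(i)}$ lie in $Y\mathcal{F}=\ker(\lim)$. Let $i_0$ be minimal with $\lim\chi^{(i_0)}\neq0$. For $i<i_0$ write $\chi^{(i)}=Y\tilde\chi^{(i)}$ with $\tilde\chi^{(i)}\in\mathcal{F}$. Dividing the relation by $y_{d-1}^{i_0}$ gives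
\[
\chi_d^{(i_0)}=-\sum_{i<i_0}y_{d-1}^{q+i-i_0}\tilde\chi_d^{(i)}-\sum_{i>i_0}y_{d-1}^{i-i_0}\chi_d^{(i)} .
\]
All exponents on the right are positive because $i_0<q$, elements of $\mathcal{F}$ are bounded, and $y_{d-1}\to0$. So the right side tends to $0$, a contradiction.
\end{proof}

\section{Congruences and degrees: two small cases}\label{sec:examples}

We turn to $\ker\pi$. The only tool we have for passing from congruences to an equality is that a nonzero polynomial cannot have more prime factors than its degree allows.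

\begin{lemma}\label{lem:degree}
Let $0\le\varepsilon<\varepsilon'$ and $C$ be real numbers. For all sufficiently large $d$ the following holds. If $Q\in A$ has degree at most $C+(1-\varepsilon')q^d$, and the proportion of primes of degree $d$ that do not divide $Q$ is at most $\varepsilon$, then $Q=0$.
\end{lemma}

\begin{proof}
By \eqref{eq:primes}, the degrees of the primes of degree $e$ add up to at most $q^e$. By \eqref{eq:primes} again, the degrees of the primes of degree $d$ add up to at least $q^d-\sum_{1\le e\le d/2}q^e\ge q^d-2q^{d/2}$. These primes all have the same degree, so the product of those dividing $Q$ has degree at least $(1-\varepsilon)(q^d-2q^{d/2})$ if $\varepsilon\le1$. For large $d$ this exceeds $C+(1-\varepsilon')q^d$, and the product divides $Q$. (If $\varepsilon>1$, the bound on $\deg Q$ is negative for large $d$.)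
\end{proof}

\begin{example}[weights below $q-1$]\label{ex:low}
Let $w\le q-2$, let $f\in\mathcal{F}_{\le w}$ have coefficients in $A$ of degree at most $C$ with respect to the $\Lambda_<(\mathbf{s})$, and suppose $\pi(f)=0$. The element $\ell_{d-1}^wf_d$ lies in $A$, has degree at most $C+\frac{q-2}{q-1}q^d$, and for large $d$ is divisible by all primes of degree $d$. By Lemma~\ref{lem:degree}, $f_d=0$ for large $d$, and $f=0$ by Corollary~\ref{cor:kerlim}(b). So $\pi$ is injective on $\mathcal{F}_{\le q-2}$. In weight $q-1$ the degree reaches about $q^d$ and the count fails, as it must: $\ell_1\ell_{d-1}^{q-1}L_d=z_d$ is nonzero and is divisible by all primes of degree $d$.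
\end{example}

In weight $w\ge q$ the degree of $\ell_{d-1}^wf_d$ is far too large. The way out is to replace this polynomial by another one of smaller degree that is still divisible by the same primes.

\begin{example}[$q=2$, weight $2$]\label{ex:two}
Let $q=2$. Then $\mathcal{F}_1$ is spanned by $L=\Lambda_<(1)$, and $\mathcal{F}_2$ is spanned by $\Lambda_<(2)=L^2$ and $\Lambda_<(1,1)=\ell_1^{-1}(L^2-Y)$. So every $f\in\mathcal{F}_{\le2}$ is congruent to some $c_0+c_1Y$ modulo $L\mathcal{F}$. To prove that $\pi(f)=0$ implies $f\in L\mathcal{F}$, it suffices to show that $1$ and $\delta$ are linearly independent over $K$. Suppose that $c_0,c_1\in A$ and that, for all large $d$ and all $P$ of degree $d$,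
\[
c_0\ell_{d-1}^2+c_1\equiv0\pmod P .
\]
The degree of $\ell_{d-1}^2$ is $2\cdot2^d-4$, twice what Lemma~\ref{lem:degree} allows.

\emph{Use $\theta^{2^d}\equiv\theta$.} For $1\le k<d$ we have $z_{d-k}^{2^k}=\theta^{2^k}-\theta^{2^d}\equiv\theta^{2^k}-\theta=z_k$, signs being immaterial in characteristic $2$. With $k=1$ this gives $\ell_{d-1}^2=z_{d-1}^2\ell_{d-2}^2\equiv z_1\ell_{d-2}^2$, of degree $2^d-2$. This is just too large.

\emph{Use a multiplier.} Write $\ell_{d-2}^2=z_{d-2}^2\ell_{d-3}^2$ and multiply the congruence by $z_{d-2}^2$. Since $z_{d-2}^4\equiv z_2$, we obtain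
\[
Q:=c_0\,z_1z_2\,\ell_{d-3}^2+c_1z_{d-2}^2\equiv0\pmod P,\qquad \deg Q\le C+\tfrac12\,2^d,
\]
with $C$ independent of $d$, because $\deg\ell_{d-3}^2=2^{d-1}-4$ and $\deg z_{d-2}^2=2^{d-1}$. By Lemma~\ref{lem:degree}, $Q=0$ for large $d$.

\emph{Read off the exact identity.} With $m=d-2$ and $z_m=\ell_1\ell_{m-1}L_m$ from \eqref{eq:L}, the identity $Q=0$ becomes $c_0\ell_2+c_1\ell_1^2L_m^2=0$ for all large $m$. Subtracting the identities for $m$ and $m+1$ gives $c_1\ell_1^2y_m^2=0$. Hence $c_1=0$, and then $c_0=0$.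
\end{example}

The first two moves of Example~\ref{ex:two} generalize: one steps back a fixed number $k$ of degrees, from $d$ to $m=d-k$, and the multiplier is found by a dimension count instead of by inspection. The third move needs a new argument, since in general the exact identity at level $m$ cannot be analyzed by hand and has to be carried back to the original sequence $f$.

\section{From congruences to identities}\label{sec:lifting}

For $f\in\mathcal{F}$ and all large $d$, the congruence $f_d\equiv0\bmod P$ makes sense for every prime $P$ of degree $d$, by Proposition~\ref{prop:maps}(b). The following proposition is the core of the paper. Its proof uses only \eqref{eq:primes}, \eqref{eq:L} and Lemma~\ref{lem:degree}.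

\begin{proposition}\label{prop:lift}
Let $w\ge0$ and $f\in\mathcal{F}_{\le w}$. Suppose that for all large $d$ the proportion of primes $P$ of degree $d$ with $f_d\not\equiv0\bmod P$ is at most $2^{-w-4}$. Then there are $\phi^{(i)}\in\mathcal{F}$, for $i$ in a finite set of integers, with
\[
f_m=L_m\sum_i\ell_{m-1}^{\,i}\,\phi_m^{(i)}\qquad\text{for all large }m.
\]
\end{proposition}

\begin{proof}
Multiplying $f$ by a nonzero element of $A$ changes neither the hypothesis (primes of large degree do not divide that element) nor the conclusion. So we may write $f=\sum_{|\mathbf{s}|\le w}c_{\mathbf{s}}\Lambda_<(\mathbf{s})$ with $c_{\mathbf{s}}\in A$.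

\medskip\noindent\emph{Step 1: a linear recursion in the degree.}
To step back from $d$ to $d-k$ we need a finite family of polynomials that contains the data of $f$ and is closed under the recursion in $d$. Let $J$ be the set of pairs $(j,\mathbf{s})$ with $\mathbf{s}$ a word and $|\mathbf{s}|\le j\le w$. There are $2^{v-1}$ words of weight $v\ge1$, hence $2^j$ words of weight at most $j$, and $n:=|J|=\sum_{j=0}^w2^j=2^{w+1}-1$. For $m\ge1$ put
\[
v_{j,\mathbf{s}}(m)=\ell_{m-1}^j\Lambda_{<m}(\mathbf{s}).
\]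
Since $\ell_e\mid\ell_{m-1}$ for $e<m$ and $|\mathbf{s}|\le j$, this lies in $A$. Since $\deg\Lambda_{<m}(\mathbf{s})\le0$ and $\deg\ell_{m-1}\le q^m$, its degree is at most $wq^m$. From $\Lambda_{<m+1}(\mathbf{s})=\Lambda_{<m}(\mathbf{s})+\ell_m^{-s_1}\Lambda_{<m}(\mathbf{s}')$ and $\ell_m=z_m\ell_{m-1}$ we get
\[
v_{j,\mathbf{s}}(m+1)=z_m^j\,v_{j,\mathbf{s}}(m)+z_m^{j-s_1}\,v_{j-s_1,\mathbf{s}'}(m),
\]
where $(j-s_1,\mathbf{s}')\in J$, and the second term is absent if $\mathbf{s}=\emptyset$. Let $\mathbf{v}(m)$ be the column vector of the $v_\beta(m)$, $\beta\in J$. As $z_m$ is the value of $T-X$ at $(T,X)=(\theta,\theta^{q^m})$, we have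
\begin{equation}\label{eq:rec}
\mathbf{v}(m+1)=\Phi(\theta,\theta^{q^m})\,\mathbf{v}(m),
\end{equation}
where $\Phi(T,X)$ is a $J\times J$ matrix over $\mathbb{F}_q[T,X]$, independent of $m$, with entries $0$ or $(T-X)^i$, $0\le i\le w$. If $J$ is ordered by the length of $\mathbf{s}$, then $\Phi$ is triangular with diagonal entries $(T-X)^j$. Let $\rho(T)\in\mathbb{F}_q[T]^J$ be the row with entry $c_{\mathbf{s}}(T)$ at $(w,\mathbf{s})$ and $0$ elsewhere, and let $c\ge0$ bound the degrees of its entries. Then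
\begin{equation}\label{eq:rho}
\ell_{d-1}^wf_d=\rho(\theta)\,\mathbf{v}(d)\qquad(d\ge1).
\end{equation}

\medskip\noindent\emph{Step 2: reduction modulo $P$.}
Fix $k\ge1$ with $q^k\ge4nw$. Let $d=m+k$ and $\deg P=d$. Then $\theta\equiv\theta^{q^d}=(\theta^{q^m})^{q^k}\pmod P$, so modulo $P$ both $\theta$ and all $\theta^{q^{m+i}}$ are powers of $\theta^{q^m}$. By \eqref{eq:rho} and \eqref{eq:rec},
\[
\ell_{d-1}^wf_d=\rho(\theta)\,\Phi(\theta,\theta^{q^{m+k-1}})\cdots\Phi(\theta,\theta^{q^m})\,\mathbf{v}(m)\equiv p(\theta^{q^m})\,\mathbf{v}(m)\pmod P,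
\]
where the row
\[
p(X)=\rho(X^{q^k})\,\Phi(X^{q^k},X^{q^{k-1}})\cdots\Phi(X^{q^k},X)\in\mathbb{F}_q[X]^J
\]
does not depend on $m$. Each of the $k$ matrices has entries of degree at most $wq^k$, so $\deg p_\beta\le(c+kw)q^k$.

\medskip\noindent\emph{Step 3: the multiplier.}
The congruence $(\theta^{q^m})^{q^k}\equiv\theta$ can now be used in the opposite direction. Expanding a polynomial in $X$ in base $X^{q^k}$ and writing $T$ for $X^{q^k}$, we get a polynomial in $T$ and $X$ of degree less than $q^k$ in $X$. Under $(T,X)\mapsto(\theta,\theta^{q^m})$ a power of $T$ costs a bounded amount of degree, while each factor $X$ costs $q^m$. An $X$-degree close to $q^k$ would cost almost $q^d$ and leave no room for $\deg v_\beta(m)$. We therefore look for a multiplier $\mu(X)$ that lowers the $X$-degree of all $n$ entries by a fixed proportion of $q^k$. (In Example~\ref{ex:two}, $k=2$ and the multiplier $z_m^2$ corresponds to $(X^4-X)^2$.)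

Let $\nu=\lfloor q^k/(2n)\rfloor$ and $B=c+kw+1$. For $\mu\in\mathbb{F}_q[X]$ with $\deg\mu<Bq^k$ we have $\deg(\mu p_\beta)<(2B-1)q^k$, so uniquely
\[
\mu p_\beta=\sum_{j=0}^{2B-2}X^{jq^k}g_{\beta,j}(X),\qquad\deg g_{\beta,j}<q^k .
\]
We require $\deg g_{\beta,j}\le q^k-\nu-1$ for all $\beta$ and $j$. This asks $\nu$ coefficients of each of $n(2B-1)$ polynomials to vanish, which amounts to $n\nu(2B-1)\le\frac12q^k(2B-1)<Bq^k$ homogeneous $\mathbb{F}_q$-linear conditions on the $Bq^k$ coefficients of $\mu$. So there is such a $\mu\neq0$. Fix it, independently of $m$, and put $\tilde p_\beta(T,X)=\sum_jT^jg_{\beta,j}(X)$. Then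
\begin{equation}\label{eq:ptilde}
\tilde p(X^{q^k},X)=\mu(X)\,p(X).
\end{equation}

\medskip\noindent\emph{Step 4: an exact identity.}
Let $Q_m=\tilde p(\theta,\theta^{q^m})\,\mathbf{v}(m)\in A$. If $\deg P=d=m+k$ and $f_d\equiv0\bmod P$, then by \eqref{eq:ptilde} and Step~2
\[
Q_m\equiv\tilde p(\theta^{q^d},\theta^{q^m})\,\mathbf{v}(m)=\mu(\theta^{q^m})\,p(\theta^{q^m})\,\mathbf{v}(m)\equiv\mu(\theta^{q^m})\,\ell_{d-1}^wf_d\equiv0\pmod P.
\]
Each summand $\theta^jg_{\beta,j}(\theta^{q^m})v_\beta(m)$ of $Q_m$ has degree at most $2B-2+(q^k-\nu-1)q^m+wq^m$. Since $\nu+1>q^k/(2n)$ and $w\le q^k/(4n)$,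
\[
\deg Q_m\le2B+\Big(1-\frac1{4n}\Big)q^kq^m=2B+\Big(1-\frac{1}{4n}\Big)q^d .
\]
As $2^{-w-4}<2^{-w-3}<1/(4n)$, Lemma~\ref{lem:degree} gives $Q_m=0$ for all large $m$. This is the only place where the hypothesis on $f$ is used.

\medskip\noindent\emph{Step 5: descent to the diagonal $X=T$.}
The goal is to show that the congruence for $f$ has the same explanation as the congruence for $L$. By \eqref{eq:L}, the row $(T-T^q,\,-(T-X))$ evaluated at $(\theta,\theta^{q^m})$ annihilates the column with entries $\ell_{m-1}^{q-1}L_m$ and $1$. On the diagonal $X=T$ this row becomes a multiple of $(1,0)$, the row that picks out $L$, and the diagonal is what a prime of degree $m$ sees. In the same way we want an exact relation $g(T,X)$ for $\mathbf{v}(m)$ with $g(T,T)=\rho(T)$. What Step~4 provides is an exact relation $\tilde p$ that agrees with $\mu p$ on the curve $T=X^{q^k}$. We pass from this curve to the diagonal by the shift in $m$.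

Let $R=\mathbb{F}_q(T)[X]$, a principal ideal domain, and let $\mathcal{M}=R^J$ be the module of rows. For $g\in\mathcal{M}$ put $\mathrm{ev}_m(g)=g(\theta,\theta^{q^m})\,\mathbf{v}(m)\in K$, and let
\[
\mathcal{N}=\{g\in\mathcal{M}:\ \mathrm{ev}_m(g)=0\text{ for all large }m\}.
\]
Since $\mathrm{ev}_m(ag)=a(\theta,\theta^{q^m})\,\mathrm{ev}_m(g)$ for $a\in R$, this is an $R$-submodule, and $\tilde p\in\mathcal{N}$ by Step~4. It has two further properties.

\emph{$\mathcal{N}$ is a direct summand.} If $0\ne a=\sum_ia_i(T)X^i\in R$, the nonzero terms of $a(\theta,\theta^{q^m})$ have degrees $\deg a_i(\theta)+iq^m$, which are distinct for large $m$; so $a(\theta,\theta^{q^m})\neq0$ for large $m$. Hence $ag\in\mathcal{N}$ implies $g\in\mathcal{N}$, that is, $\mathcal{M}/\mathcal{N}$ is torsion-free. A finitely generated torsion-free module over a principal ideal domain is free. So $\mathcal{M}\to\mathcal{M}/\mathcal{N}$ splits, and $\mathcal{M}$ has a basis $\omega_1,\dots,\omega_n$ such that $\omega_1,\dots,\omega_\varrho$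 is a basis of $\mathcal{N}$, for some $\varrho\le n$.

\emph{$\mathcal{N}$ is stable under the shift.} Put $(\Sigma g)(T,X)=g(T,X^q)\Phi(T,X)$. By \eqref{eq:rec}, $\mathrm{ev}_m(\Sigma g)=g(\theta,\theta^{q^{m+1}})\mathbf{v}(m+1)=\mathrm{ev}_{m+1}(g)$, so $\Sigma\mathcal{N}\subset\mathcal{N}$. Iterating,
\begin{equation}\label{eq:shift}
(\Sigma^kg)(T,X)=g(T,X^{q^k})\,\Phi(T,X^{q^{k-1}})\cdots\Phi(T,X)\in\mathcal{N}\qquad(g\in\mathcal{N}).
\end{equation}

Let $E=\mathbb{F}_q(\eta)$ with $\eta$ an indeterminate. The diagonal and the curve correspond to the ring homomorphisms $\alpha_0,\alpha_1:R\to E$ given by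
\[
\alpha_0:(T,X)\mapsto(\eta^{q^k},\eta^{q^k}),\qquad\alpha_1:(T,X)\mapsto(\eta^{q^k},\eta),
\]
which are defined on $\mathbb{F}_q(T)$ because $\eta^{q^k}$ is transcendental over $\mathbb{F}_q$. We apply them to rows entrywise. The matrix with rows $\omega_1,\dots,\omega_n$ has a unit of $R$ as determinant, so $\alpha_i(\omega_1),\dots,\alpha_i(\omega_n)$ is a basis of $E^J$ for $i=0,1$. Hence the $E$-span $\mathcal{N}_i$ of $\alpha_i(\mathcal{N})$ has basis $\alpha_i(\omega_1),\dots,\alpha_i(\omega_\varrho)$, and $\dim\mathcal{N}_0=\dim\mathcal{N}_1=\varrho$. (For a submodule that is not a direct summand this can fail: $(T-X)\mathcal{M}$ has rank $n$ and is killed by $\alpha_0$.) Let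
\[
U=\Phi(\eta^{q^k},\eta^{q^{k-1}})\cdots\Phi(\eta^{q^k},\eta).
\]
Its factors are triangular, with diagonal entries powers of $\eta^{q^k}-\eta^{q^i}\neq0$, $0\le i<k$, so $U$ is invertible; this is the counterpart of $P\nmid z_{m+i}$ for $i<k$. Applying $\alpha_1$ to \eqref{eq:shift} gives $\alpha_0(g)U\in\mathcal{N}_1$ for $g\in\mathcal{N}$. Thus $\mathcal{N}_0U\subset\mathcal{N}_1$, and $\mathcal{N}_0U=\mathcal{N}_1$ by dimension. This equality is what allows us to go backward. By \eqref{eq:ptilde} and the definition of $p$,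
\[
\mathcal{N}_1\ni\alpha_1(\tilde p)=\mu(\eta)\,p(\eta)=\mu(\eta)\,\rho(\eta^{q^k})\,U=\mu(\eta)\,\alpha_0(\rho)\,U .
\]
Since $\mu(\eta)\ne0$ and $U$ is invertible, $\alpha_0(\rho)\in\mathcal{N}_0$.

Write $\rho=\sum_{i=1}^na_i\omega_i$ with $a_i\in R$. As the $\alpha_0(\omega_i)$ form a basis of $E^J$ and the first $\varrho$ of them span $\mathcal{N}_0$, we get $\alpha_0(a_i)=0$ for $i>\varrho$. The map $\alpha_0$ is the substitution $X\mapsto T$, with kernel $(T-X)R$, followed by the embedding $T\mapsto\eta^{q^k}$ of $\mathbb{F}_q(T)$ in $E$. So $a_i\in(T-X)R$ for $i>\varrho$, and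
\[
\rho=g+(T-X)g'\qquad\text{with }g\in\mathcal{N},\ g'\in\mathcal{M}.
\]

\medskip\noindent\emph{Step 6: conclusion.}
For large $m$, \eqref{eq:rho} gives $\ell_{m-1}^wf_m=\mathrm{ev}_m(\rho)=z_m\,\mathrm{ev}_m(g')$. Expand the entries of $g'$ in powers of $T-X$ with coefficients in $\mathbb{F}_q(T)$. Then $\mathrm{ev}_m(g')$ is a finite sum of terms $a\,z_m^i\,\ell_{m-1}^j\Lambda_{<m}(\mathbf{s})$, with $a\in K$, $i,j\ge0$ and $\mathbf{s}$ independent of $m$. Substituting $z_m=\ell_1\ell_{m-1}^{q-1}L_m$ from \eqref{eq:L} and dividing by $\ell_{m-1}^w$, we see that $f_m$ is a finite sum of terms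
\[
L_m\cdot\ell_{m-1}^{(q-1)(i+1)+j-w}\cdot a\ell_1^{i+1}L_m^i\Lambda_{<m}(\mathbf{s}),
\]
and $a\ell_1^{i+1}L^i\Lambda_<(\mathbf{s})\in\mathcal{F}$. Collecting equal powers of $\ell_{m-1}$ finishes the proof.
\end{proof}

\section{The kernel of the reduction map}\label{sec:kerpi}

Proposition~\ref{prop:lift} divides $f$ by $L$, but the quotient involves powers of $\ell_{m-1}$, which are not known to lie in $\mathcal{F}$. They are removed in two moves. Since $\ell_{m-1}^{-q}=Y_m$, a power of $Y$ clears the positive exponents, and Lemma~\ref{lem:free} discards the exponents not divisible by $q$. The power of $Y$ is then canceled again, because $\mathcal{F}/Y\mathcal{F}$ embeds in a field in which $L$ is not zero.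

\begin{theorem}\label{thm:kerpi}
For $f\in\mathcal{F}_{\le w}$ the following are equivalent:
\begin{enumerate}
\item[(i)] $\pi(f)=0$;
\item[(ii)] for all large $d$, the proportion of primes $P$ of degree $d$ with $f_d\not\equiv0\bmod P$ is at most $2^{-w-4}$;
\item[(iii)] $f\in L\mathcal{F}$.
\end{enumerate}
In particular $\ker\pi=L\mathcal{F}$.
\end{theorem}

\begin{proof}
(iii) implies (i) because $\pi(L)=0$. If (i) holds, only finitely many $P$ have $f_{\deg P}\not\equiv0\bmod P$, so the proportion in (ii) is $0$ for large $d$.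

Assume (ii). Take $\phi^{(i)}$ as in Proposition~\ref{prop:lift}, and take $N\ge0$ with $qN\ge i$ for all $i$ that occur. For $m\ge1$ we have $Y_m^N\ell_{m-1}^i=y_{m-1}^{qN-i}$. Writing $qN-i=qa+b$ with $a\ge0$ and $0\le b<q$, this equals $Y_m^ay_{m-1}^b$. Collecting terms by $b$ gives $\psi^{(0)},\dots,\psi^{(q-1)}\in\mathcal{F}$ with
\[
Y_m^Nf_m=L_m\sum_{b=0}^{q-1}y_{m-1}^b\psi_m^{(b)}\qquad\text{for all large }m.
\]
Lemma~\ref{lem:free}, applied to $Y^Nf-L\psi^{(0)}$ and $-L\psi^{(b)}$ for $1\le b\le q-1$, gives $Y^Nf=L\psi^{(0)}$ in $\mathcal{F}$. If $N\ge1$, taking limits gives $0=\zeta_A(q-1)\lim\psi^{(0)}$ in the field $K_\infty$, so $\lim\psi^{(0)}=0$. By Corollary~\ref{cor:kerlim}(a), $\psi^{(0)}=Y\psi'$ with $\psi'\in\mathcal{F}$, and by Corollary~\ref{cor:kerlim}(b) we may cancel $Y$ to get $Y^{N-1}f=L\psi'$. After $N$ such steps, $f\in L\mathcal{F}$.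
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:maps}(b) and Theorem~\ref{thm:kerpi}, $\pi$ induces an isomorphism $\mathcal{F}/L\mathcal{F}\cong\mathfrak{Z}_{\mathcal{A}_K}$. By Proposition~\ref{prop:maps}(a), $\lim:\mathcal{F}\to\mathfrak{Z}_\infty$ is a surjective $K$-algebra homomorphism that carries $L\mathcal{F}$ onto $\zeta_A(q-1)\mathfrak{Z}_\infty$. Hence
\[
\varphi:\ \mathfrak{Z}_{\mathcal{A}_K}\cong\mathcal{F}/L\mathcal{F}\xrightarrow{\ \lim\ }\mathfrak{Z}_\infty/\zeta_A(q-1)\mathfrak{Z}_\infty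
\]
is a well-defined surjective $K$-algebra homomorphism, and it sends $\zeta_{\mathcal{A}_K}(\mathbf{s})=\pi(S_<(\mathbf{s}))$ to the class of $\zeta_A(\mathbf{s})$. It is unique because $1$ and the $\zeta_{\mathcal{A}_K}(\mathbf{s})$ span $\mathfrak{Z}_{\mathcal{A}_K}$. The formula for $\delta$ is in Proposition~\ref{prop:maps}(b).

We show $\ker\varphi\subset\delta\,\mathfrak{Z}_{\mathcal{A}_K}\subset\mathfrak{b}\subset\ker\varphi$. If $\varphi(\pi(f))=0$, then $\lim f=\zeta_A(q-1)\lim g$ for some $g\in\mathcal{F}$. So $\lim(f-Lg)=0$, and $f-Lg=Y\psi$ with $\psi\in\mathcal{F}$ by Corollary~\ref{cor:kerlim}(a). Applying $\pi$ gives $\pi(f)=\delta\,\pi(\psi)$, which proves the first inclusion. The second is \eqref{eq:delta}. For the third, a binary combination satisfies $\sum_ic_i\zeta_A(\mathbf{s}_i)=0$ by \eqref{eq:boundary}, so $\varphi$ kills the generators $\sum_ic_i\zeta_{\mathcal{A}_K}(\mathbf{s}_i)$ of $\mathfrak{b}$.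
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) $\mathcal{F}$ is an algebra by Proposition~\ref{prop:span}, and it is graded by weight by Corollary~\ref{cor:kerlim}(b) and \eqref{eq:closure}. The first two isomorphisms are induced by $\lim$ and $\pi$, whose images are given by Proposition~\ref{prop:maps} and whose kernels are $Y\mathcal{F}$ and $L\mathcal{F}$ by Corollary~\ref{cor:kerlim}(a) and Theorem~\ref{thm:kerpi}. The third follows from the first, since $\lim(L\mathcal{F})=\zeta_A(q-1)\mathfrak{Z}_\infty$. The description of the relations restates $\ker\pi=L\mathcal{F}$, together with the fact that the fixed combinations are exactly the relations among the $S_<(\mathbf{s})$.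

(2) The series of $\mathcal{F}$ is $\sum_wh_wx^w$ by Proposition~\ref{prop:decomp}. By Theorem~\ref{thm:chang}, $\mathfrak{Z}_\infty$ is graded by weight, and its part of weight $w$ is $\lim\mathcal{F}_w=\lim\mathcal{G}_w$, of dimension $t_w$; the series is \eqref{eq:tgen}. Since $L$ is homogeneous of weight $q-1$, we have $\mathfrak{Z}_{\mathcal{A}_K}\cong\bigoplus_w\mathcal{F}_w/L\mathcal{F}_{w-q+1}$, which is a grading by weight. Multiplication by $L$ is injective, so the part of weight $w$ has dimension $h_w-h_{w-q+1}$, and the series is that of $\mathcal{F}$ times $1-x^{q-1}$.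

(3) $\delta$ is a unit of $\mathcal{A}_K$ by Proposition~\ref{prop:maps}(b), so multiplication by $\delta$ is injective on $\mathfrak{Z}_{\mathcal{A}_K}$. The rest of the exactness is Theorem~\ref{thm:A}.

(4) This is Theorem~\ref{thm:kerpi}.

(5) The ``if'' part follows from \eqref{eq:boundary}. Suppose $\sum_ic_i\zeta_A(\mathbf{s}_i)=0$. By Theorem~\ref{thm:chang} the relation holds in each weight separately. Adding the identities \eqref{eq:binary} shows that a sum of binary combinations is binary on the union of their indices. So we may assume that all $\mathbf{s}_i$ have the same weight $w\ge1$. Then $f=\sum_ic_iS_<(\mathbf{s}_i)\in\mathcal{F}_w$ has limit $0$, so $f=Y\psi$ with $\psi\in\mathcal{F}_{w-q}$ by Corollary~\ref{cor:kerlim}(a). In view of \eqref{eq:boundary}, we have to recognize $f$ as a boundary term, that is, as a combination of sequences $S(\mathbf{t})$. By \eqref{eq:Y}, $f=\ell_1y\cdot L\psi$ with $L\psi\in\mathcal{F}_{w-1}$, so $f\in\mathcal{V}_w$, and Proposition~\ref{prop:span} gives $f=\sum_j\beta_jS(\mathbf{t}_j)$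 with $\beta_j\in K$ and $|\mathbf{t}_j|=w$. Since $f_{d+1}-f_d=\sum_ic_iS_d(\mathbf{s}_i)$,
\[
\sum_ic_iS_d(\mathbf{s}_i)+\sum_j\big(\beta_jS_d(\mathbf{t}_j)-\beta_jS_{d+1}(\mathbf{t}_j)\big)=0\qquad\text{for all }d\in\mathbb{Z}.
\]
So $\sum_ic_i\mathbf{s}_i+\sum_j0\cdot\mathbf{t}_j$ is binary; if some $\mathbf{t}_j$ equals some $\mathbf{s}_i$, the two terms merge with $a=c_i+\beta_j$ and $b=-\beta_j$.
\end{proof}

\begin{remark}
The small cases of Section~\ref{sec:examples} agree with part (2). The series of $\mathcal{F}$ and of $\mathfrak{Z}_{\mathcal{A}_K}$ coincide below weight $q-1$, as in Example~\ref{ex:low}. For $q=2$ the series of $\mathfrak{Z}_{\mathcal{A}_K}$ is $(1-x)/(1-x-x^2)=1+0\cdot x+x^2+\cdots$, with $1$ and $\delta$ spanning the weights up to $2$, as in Example~\ref{ex:two}. Finally, $\delta$ is homogeneous of weight $q$, so by part (3) it has no inverse in $\mathfrak{Z}_{\mathcal{A}_K}$, although it has one in $\mathcal{A}_K$, and the series of $\mathfrak{Z}_\infty/\zeta_A(q-1)\mathfrak{Z}_\infty$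 is $(1-x^{q-1})(1-x^q)/(1-x-\cdots-x^q)$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Chang}
C.-Y. Chang, \emph{Compositio Math.} \textbf{150} (2014).

\bibitem{CCM}
Chang, Chen and Mishiba, \emph{Forum Math. Pi} \textbf{11} (2023).

\bibitem{IKLNDP}
Im, Kim, Le, Ngo Dac and Pham, \emph{Forum Math. Pi} \textbf{12} (2024).

\bibitem{Tsui}
Hung-Chun Tsui, \emph{On $u$-Multiple Zeta Values in Positive Characteristic}, arXiv:2604.03618 (2026).

\end{thebibliography}
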